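\title{Complete Alexander neighbors with nontrivial Alexander polynomial}

\begin{abstract}
A knot $K$ is a complete Alexander neighbor if every Alexander polynomial is the Alexander polynomial of some knot one crossing change away from $K$. Every knot with trivial Alexander polynomial has this property. We show that a knot with nontrivial Alexander polynomial can have it too: every knot with Alexander polynomial $-4t^2+9-4t^{-2}$ is a complete Alexander neighbor. The proof reduces the question to algebra. A knot $K$ is a complete Alexander neighbor if and only if its Alexander module, with a hermitian form built from a Seifert matrix, is of a standard cyclic type and every symmetric Laurent polynomial is, up to sign, a norm $c\bar c$ modulo $\Delta_K$. From this criterion we derive a sufficient condition, necessary conditions which show that breadth $4$ is the smallest possible for a nontrivial example, and an example that the sufficient condition does not cover.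
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Two knots $K,K'\subset S^3$ are \emph{one crossing change apart} if some diagram of $K$ becomes a diagram of $K'$ when the overstrand and the understrand are exchanged at a single crossing. A nontrivial knot has \emph{unknotting number one} if it is one crossing change from the unknot. We ask how far one crossing change can move the Alexander polynomial.

Let $\Lambda=\mathbb Z[t^{\pm1}]$, with the involution $p\mapsto\bar p$ given by $t\mapsto t^{-1}$. An element $p$ is \emph{symmetric} if $\bar p=p$, and $\doteq$ denotes equality up to the units $\pm t^k$ of $\Lambda$. All knots are oriented; a crossing change carries the orientation along, and the Alexander polynomial does not depend on it. A \emph{Seifert surface} of $K$ is a compact connected oriented surface $F\subset S^3$ with $\partial F=K$. On $H_1(F)\cong\mathbb Z^{2g}$ one has the bilinear form $\theta(x,y)=\operatorname{lk}(x,y^+)$, where $y^+$ is $y$ pushed off $F$ to the positive side. Its matrix $V$ in any $\mathbb Z$-basis is a \emph{Seifert matrix} of $K$,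 and $\det(V-V^T)=1$. The Alexander polynomial is
\[
\Delta_K=t^{-g}\det(tV-V^T),
\]
normalized so that $\Delta_K$ is symmetric and $\Delta_K(1)=1$. By a theorem of Seifert, the Alexander polynomials of knots are exactly the symmetric $p\in\Lambda$ with $p(1)=1$.

\begin{definition}
A knot $K$ is a \emph{complete Alexander neighbor} if for every Alexander polynomial $p$ there is a knot $K'$ one crossing change from $K$ with $\Delta_{K'}=p$.
\end{definition}

Kondo \cite{Kondo} proved that every Alexander polynomial $p$ is realized by a knot $J$ of unknotting number one. If $\Delta_K=1$, then $K\#J$ is one crossing change from $K$ and has polynomial $\Delta_K\Delta_J=p$. So every knot with trivial Alexander polynomial is a complete Alexander neighbor. (For any $K$, the same construction with $p=1$ gives a neighbor $K\#J$ with polynomial $\Delta_K$, and $K\#J\neq K$ because genus is additive. Hence it does not matter whether the definition allows $K'=K$.) The following question is posed in \cite{Wright}.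

\medskip
\noindent\emph{Is there a complete Alexander neighbor with nontrivial Alexander polynomial?}
\medskip

One would guess not. Suppose that $K$ has unknotting number one. We shall see that every neighbor $K'$ of $K$ then satisfies $\Delta_{K'}\equiv\pm c\bar c\pmod{\Delta_K}$ for some $c\in\Lambda$. For $\Delta_K=1$ this condition is empty, but otherwise the \emph{norms} $c\bar c$ look like a thin set. At $t=-1$ the condition says that $\pm\Delta_{K'}(-1)$ is a square modulo $\Delta_K(-1)$. For $\Delta_K=-t+3-t^{-1}$, where $\Delta_K(-1)=5$, this excludes $\Delta_{K'}=t-1+t^{-1}$, since neither $3$ nor $-3$ is a square modulo $5$. What the guess overlooks is a ring $\Lambda/\Delta_K$ in which the involution interchanges two factors: in $R\times R$ with the involution $(g,h)\mapsto(h,g)$, every fixed element $(\sigma,\sigma)$ is the norm of $(\sigma,1)$.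

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:answer}
\begin{itemize}
\item[(a)] Let $w\in\Lambda$ satisfy $\bar w=-w$. Every knot $K$ of unknotting number one with $\Delta_K=1-4w^2$ is a complete Alexander neighbor, and such knots exist. For $w=t-t^{-1}$ one has $\Delta_K=-4t^2+9-4t^{-2}\neq1$.
\item[(b)] Every knot with $\Delta_K=-4t^2+9-4t^{-2}$ is a complete Alexander neighbor.
\end{itemize}
\end{theorem}

Up to units the polynomial in (b) is $4t^4-9t^2+4$. Theorem~\ref{thm:answer} rests on an algebraic criterion. For a Seifert matrix $V$ of $K$ of size $2g$ put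
\begin{gather*}
M=tV-V^T,\qquad A_V=\Lambda^{2g}/M\Lambda^{2g},\qquad H=(t-1)M^{-1},\\
\varphi_V(x,y)=\bar x^{T}Hy\in\Delta_K^{-1}\Lambda\quad(x,y\in\Lambda^{2g}),\qquad b_V=\varphi_V \bmod\Lambda .
\end{gather*}
Section~\ref{sec:form} shows that $b_V$ is a hermitian form on $A_V$ with values in $\mathbb Q(t)/\Lambda$, and that the pair $(A_V,b_V)$ depends, up to isometry, only on $K$. Up to conventions this is the Alexander module of $K$ with its Blanchfield form. We use only the formulas above, and we call $A_V$ the Alexander module of $K$.

\begin{theorem}\label{thm:criterion}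
A knot $K$ with Seifert matrix $V$ is a complete Alexander neighbor if and only if
\begin{itemize}
\item[(i)] $(A_V,b_V)$ is isometric to $\Lambda/\Delta_K$ with the form $(x,y)\mapsto\pm\bar xy/\Delta_K$, for one of the two signs, and
\item[(ii)] for every symmetric $s\in\Lambda$ there is $c\in\Lambda$ with $c\bar c\equiv\pm s\pmod{\Delta_K}$ for some choice of sign.
\end{itemize}
\end{theorem}

Condition (ii) depends only on $\Delta_K$. When $\Delta_K$ splits into two conjugate comaximal factors, (ii) is automatic and (i) simplifies.

\begin{theorem}\label{thm:comaximal}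
Suppose that $\Delta_K=f\bar f$ with $f\Lambda+\bar f\Lambda=\Lambda$. Then $K$ is a complete Alexander neighbor if and only if its Alexander module is cyclic.
\end{theorem}

A factorization $f\bar f$ is forced. The \emph{breadth} of a nonzero Laurent polynomial is the difference between its highest and lowest exponents.

\begin{theorem}\label{thm:necessary}
If $K$ is a complete Alexander neighbor, then no maximal ideal $\mathfrak M$ of $\Lambda$ containing $\Delta_K$ satisfies $\overline{\mathfrak M}=\mathfrak M$. Consequently $\Delta_K=f\bar f$ with $f,\bar f$ coprime over $\mathbb Q$, $f(\pm1)\in\{1,-1\}$, and $\Delta_K(-1)=1$. If $\Delta_K\neq1$, then $\Delta_K$ has breadth at least $4$, and this bound is attained by Theorem~\ref{thm:answer}.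
\end{theorem}

Comaximality, on the other hand, is not forced.

\begin{theorem}\label{thm:noncomaximal}
Every knot of unknotting number one with $\Delta_K=-6t^2+13-6t^{-2}=f\bar f$, $f=3t^2-2$, is a complete Alexander neighbor, although $(f,\bar f)=(5,t^2+1)\neq\Lambda$.
\end{theorem}

We do not claim a classification purely in terms of $\Delta_K$ beyond these statements.

Section~\ref{sec:examples} shows the method on two examples. Sections~\ref{sec:geometry} and~\ref{sec:form} translate crossing changes into operations on Seifert matrices and compute their effect on $\varphi_V$. Section~\ref{sec:realization} determines the polynomials that occur one crossing change from a given knot and proves Theorems~\ref{thm:criterion} and~\ref{thm:answer}(a). The remaining sections are commutative algebra: Section~\ref{sec:comaximal} proves Theorems~\ref{thm:comaximal} and~\ref{thm:answer}(b), Section~\ref{sec:necessary} proves Theorem~\ref{thm:necessary}, and Section~\ref{sec:noncomaximal} proves Theorem~\ref{thm:noncomaximal}.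

\subsection{Facts about the ring $\Lambda$}\label{sec:ring}

The ring $\Lambda$ is a Noetherian unique factorization domain. Put $u=t+t^{-1}$. The symmetric elements of $\Lambda$ form the subring $\mathbb Z[u]$, because $t^{k+1}+t^{-k-1}=u(t^k+t^{-k})-(t^{k-1}+t^{-k+1})$. The ring $\Lambda$ is free over $\mathbb Z[u]$ with basis $1,t$: these elements span since $t^2=ut-1$ and $t^{-1}=u-t$, and a relation $\alpha+\beta t=0$ with $\alpha,\beta$ symmetric gives $\beta(t-t^{-1})=0$ after subtracting its conjugate. Thus $\Lambda=\mathbb Z[u][T]/(T^2-uT+1)$, and $I\Lambda\cap\mathbb Z[u]=I$ for every ideal $I$ of $\mathbb Z[u]$. We use repeatedly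
\[
u-2=(t-1)^2/t,\qquad u+2=(t+1)^2/t .
\]
If $f\in\mathbb Z[t]$ is primitive and irreducible over $\mathbb Q$ with a root $a\neq0$, then by Gauss's lemma $f$ is irreducible in $\Lambda$ and evaluation at $a$ identifies $\Lambda/f$ with $\mathbb Z[a,a^{-1}]$.

For a $\Lambda$-module $A$ with $n$ generators, the \emph{Fitting ideal} $\operatorname{Fitt}(A)$ is generated by the $n\times n$ minors of a presentation matrix. It does not depend on the presentation, it annihilates $A$, it is multiplicative under direct sums, and $\operatorname{Fitt}(\Lambda/I)=I$. In particular $\operatorname{Fitt}(A_V)=(\det M)=(\Delta_K)$ and $\Delta_KA_V=0$.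

\section{The method in two examples}\label{sec:examples}

\subsection{Rank-one updates and the trefoil}

Section~\ref{sec:geometry} shows that, on a suitable Seifert surface, a crossing change replaces $V$ by $V+\varepsilon vv^T$ with $v\in\mathbb Z^{2g}$ and $\varepsilon=\pm1$. This replaces $M$ by $M+\varepsilon(t-1)vv^T$. The matrix determinant lemma, $\det(M+ab^T)=\det M\cdot(1+b^TM^{-1}a)$ for column vectors $a,b$, gives
\begin{equation}\label{eq:update}
\Delta_{K'}=\Delta_K\,\bigl(1+\varepsilon\varphi_V(v,v)\bigr)\qquad\text{if $K'$ has Seifert matrix $V+\varepsilon vv^T$.}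
\end{equation}
This formula is the reason for introducing $\varphi_V$. Dividing by $\Delta_K$ and reducing modulo $\Lambda$ gives $\Delta_{K'}/\Delta_K\equiv\varepsilon\,b_V(v,v)$, so the residue of $\Delta_{K'}$ modulo $\Delta_K$ is governed by the values of $b_V$.

\begin{example}\label{ex:trefoil}
A trefoil has the Seifert matrix $V=\left(\begin{smallmatrix}-1&1\\0&-1\end{smallmatrix}\right)$. Here
\[
M=\begin{pmatrix}1-t&t\\-1&1-t\end{pmatrix},\qquad \det M=t^2-t+1,\qquad \operatorname{adj}M=\begin{pmatrix}1-t&-t\\1&1-t\end{pmatrix},
\]
so $\Delta=u-1$. For $v=(a,b)^T\in\mathbb Z^2$ we have $v^T(\operatorname{adj}M)v=(1-t)(a^2+ab+b^2)$, hence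
\[
\varphi_V(v,v)=-\frac{u-2}{u-1}\,(a^2+ab+b^2),\qquad \Delta_{K'}=(u-1)-\varepsilon(u-2)(a^2+ab+b^2).
\]
For $v=(1,0)^T$ and $\varepsilon=1$ this gives $\Delta_{K'}=1$. Modulo $\Delta$ we have $u=1$, and so $\Delta_{K'}\equiv\varepsilon(a^2+ab+b^2)$. The number $a^2+ab+b^2$ is a norm: every $c\in\Lambda$ is congruent to some $a+bt$ because $t^2\equiv t-1$, and $(a+bt)(a+bt^{-1})=a^2+abu+b^2$. This number is even only when $a$ and $b$ are both even, and then it is divisible by $4$; so it never equals $\pm2$. Two integers congruent modulo $u-1$ are equal, so condition (ii) of Theorem~\ref{thm:criterion} fails for $s=2$. The missing polynomial is $p=2-\Delta=-t+3-t^{-1}$.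
\end{example}

The example also shows what remains to be done in the other direction. On the genus one surface only polynomials of breadth at most $2$ appear. To reach a prescribed $p$ with $p/\Delta_K\equiv\varepsilon\,b_V(x,x)$ we face three obstacles: the congruence modulo $\Lambda$ must become an equality, the vector $x\in\Lambda^{2g}$ must become an integer vector, and that vector must come from a geometric crossing change. All three are removed by adding tubes to the Seifert surface (Proposition~\ref{prop:realization}).

\subsection{Norms when $\Delta$ splits}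

If $\Delta=f\bar f$ with $f,\bar f$ comaximal, then $\Lambda/\Delta\cong\Lambda/f\times\Lambda/\bar f$ and the involution interchanges the factors. As in the introduction, we take $c$ equal to $1$ in one factor and to the target in the other.

\begin{lemma}\label{lem:norm}
Let $\Delta=f\bar f$ with $\alpha f+\beta\bar f=1$ for some $\alpha,\beta\in\Lambda$, and let $s\in\Lambda$ satisfy $s\equiv\bar s\pmod\Delta$. Then $c=\beta\bar f+s\alpha f$ satisfies $c\bar c\equiv s\pmod\Delta$.
\end{lemma}

\begin{proof}
We have $c\equiv1\pmod f$ and $c\equiv s\pmod{\bar f}$. Conjugating, $\bar c\equiv1\pmod{\bar f}$ and $\bar c\equiv\bar s\equiv s\pmod f$. So $y=c\bar c-s$ is divisible by $f$ and by $\bar f$, and then both terms of $y=\alpha fy+\beta\bar fy$ are divisible by $f\bar f$.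
\end{proof}

\begin{example}\label{ex:split}
Let $\bar w=-w$ and $f=1-2w$. Then $\bar f=1+2w$, $f\bar f=1-4w^2=:\Delta$, and
\[
(-w)f+(1-w)\bar f=(-w+2w^2)+(1+w-2w^2)=1 .
\]
So Lemma~\ref{lem:norm} applies with $c=c_0+sc_1$, where $c_0=(1-w)\bar f$ and $c_1=-wf$. For symmetric $s$ the congruence can be seen directly: $c_0\bar c_0=(1-w^2)\Delta$, $c_1\bar c_1=-w^2\Delta$, and $c_0\bar c_1=w+3w^2-4w^4$, so that $c_0\bar c_1+\bar c_0c_1=6w^2-8w^4=1-(1-2w^2)\Delta$. Therefore
\[
c\bar c=s+\Delta\,\bigl[(1-w^2)-s(1-2w^2)-s^2w^2\bigr].
\]
The factor $2$ in $f=1-2w$ matters: $f+\bar f=2$, and $f$ is a unit modulo $2$. Corollary~\ref{cor:family} shows what happens without it.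
\end{example}

\section{Crossing changes and Seifert matrices}\label{sec:geometry}

\subsection{Full twists}

A \emph{crossing disk} for $K$ is an embedded disk $E$ whose boundary $c$ misses $K$ and which meets $K$ transversely in two points of opposite sign. A \emph{full twist} along $E$ is the self-homeomorphism of the complement of a neighborhood of $c$ that is supported in a thickening $E\times[0,1]$ and rotates $E\times\{r\}$ through the angle $\pm2\pi r$; the sign is the handedness. We recall two facts.

First, $K'$ is one crossing change from $K$ if and only if it arises from $K$ by a full twist along a crossing disk, and both handednesses give crossing changes. Indeed, draw the two strands through $E$ as parallel arcs and slide one over the other to create two crossings; changing one of them leaves a full twist, and changing the other leaves the opposite full twist. Conversely, a crossing is changed by a suitable full twist on any two adjacent ends of it. The ends may be paired top and bottom or left and right, and for one of these pairings the two strands pass through the disk in opposite directions.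

Second, if $x,y$ are disjoint oriented curves missing $c$, the twist changes their linking number by
\begin{equation}\label{eq:linking}
\operatorname{lk}(x,y)\longmapsto\operatorname{lk}(x,y)+\varepsilon\operatorname{lk}(x,c)\operatorname{lk}(y,c),
\end{equation}
where $\varepsilon=\pm1$ depends only on the handedness and both values occur. For each strand of $x$ and each strand of $y$ through $E$ the twist creates two crossings, both of sign $\varepsilon$ times the product of the signs of the strands, and the linking number is half the sum of the signs of the crossings.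

\begin{lemma}\label{lem:twist}
Let $F$ be a Seifert surface of $K$ with Seifert matrix $V$ in a basis $x_1,\dots,x_{2g}$. Let $E$ be a crossing disk transverse to $F$ such that $E\cap F$ is a single arc $\delta$ joining the two points of $K\cap E$, and let $v\in\mathbb Z^{2g}$ have entries the intersection numbers $v_i=x_i\cdot\delta$ on $F$. The knot $K'$ obtained by the full twist of sign $\varepsilon$ along $E$ has Seifert matrix $V+\varepsilon vv^T$.
\end{lemma}

\begin{proof}
Since $c=\partial E$ misses $F$, the twist carries $F$ to a Seifert surface of $K'$, and pushoffs to pushoffs. We have $\operatorname{lk}(x_i,c)=x_i\cdot E=\pm v_i$ with a sign independent of $i$, and $\operatorname{lk}(x_j^+,c)=\operatorname{lk}(x_j,c)$. Apply \eqref{eq:linking} to $x_i$ and $x_j^+$.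
\end{proof}

\begin{lemma}\label{lem:toMatrix}
If $K$ and $K'$ are one crossing change apart, there are a Seifert matrix $V$ of $K$, a vector $v\in\mathbb Z^{2g}$ and $\varepsilon=\pm1$ such that $V+\varepsilon vv^T$ is a Seifert matrix of $K'$.
\end{lemma}

\begin{proof}
Let $K'$ arise from a full twist along a crossing disk $E$ with boundary $c$. We must put a Seifert surface in the position required by Lemma~\ref{lem:twist}. Take a Seifert surface $F$ transverse to $c$. The points of $F\cap c$ have signs adding up to $\operatorname{lk}(c,K)=0$; this is where the opposite signs of the two points of $K\cap E$ are used. So if $F\cap c\neq\emptyset$, two points consecutive along $c$ have opposite signs. Remove small disks of $F$ around them and add a thin tube along the arc of $c$ between them. The result is a Seifert surface with two fewer intersection points. Repeat until $F\cap c=\emptyset$.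

Make $F$ transverse to $E$. Then $F\cap E$ is a compact $1$-manifold in the interior of $E$ with boundary $K\cap E$, that is, an arc $\delta$ and some circles. The disk in $E$ bounded by such a circle either misses $\delta$ or contains it. Among the circles of the first kind take an innermost one; the interior of its disk misses $F$. Compress $F$ along this disk and discard a closed component if one appears. This gives a Seifert surface with fewer circles. Repeat until every remaining circle encloses $\delta$. Let $E'\subset E$ be a neighborhood of $\delta$ inside all remaining circles. The annulus $E\setminus E'$ misses $K$, so the twist along $E'$ gives the same knot $K'$. Now $F\cap E'=\delta$, and Lemma~\ref{lem:twist} applies.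
\end{proof}

The converse holds for primitive vectors, that is, vectors whose entries have greatest common divisor $1$.

\begin{lemma}\label{lem:fromMatrix}
Let $V$ be a Seifert matrix of $K$, let $v\in\mathbb Z^{2g}$ be primitive and $\varepsilon=\pm1$. Some knot $K'$ one crossing change from $K$ has Seifert matrix $V+\varepsilon vv^T$.
\end{lemma}

\begin{proof}
Let $V$ come from $F$ and the basis $x_i$. View $v$ as the surjective functional $x_i\mapsto v_i$ on $H_1(F)$. The intersection form of $F$ is unimodular, so $v(x)=x\cdot a$ for a class $a$, which is primitive because $v$ is surjective. A primitive class on a closed surface is represented by a simple closed curve \cite[Prop.~6.2]{FM}. Apply this to $F\cup D^2$ and isotope the curve off the disk; call it $a$ again. It is nonseparating, since its class is nonzero. Let $\sigma$ be an embedded arc in $F$ from $a$ to $\partial F$ with interior disjoint from $a$. A regular neighborhood of $a\cup\sigma$ is an annulus around $a$ together with a strip along $\sigma$. Its frontier in $F$ consists of a circle parallel to $a$ and a properly embedded arc $\delta$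 that runs from $\partial F$ along $\sigma$, once around $a$, and back along $\sigma$. Closed up by the short arc of $\partial F$ at the end of the strip, $\delta$ cobounds an annulus with $a$. Hence, suitably oriented, $x\cdot\delta=x\cdot a=v(x)$ for all $x$.

Let $E$ be a thin disk obtained by thickening $\delta$ in the direction normal to $F$ and extending it slightly beyond both ends. Then $E\cap F=\delta$ and $E\cap K=\partial\delta$. The two points have opposite signs because $\partial E$ misses $F$, so that $\operatorname{lk}(\partial E,K)=0$. Apply Lemma~\ref{lem:twist} with the handedness that gives $\varepsilon$.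
\end{proof}

\subsection{Adding a tube}

A given surface offers few vectors $v$. The next lemma creates room without changing the knot. The point is that the new entries $\xi,\eta,n$ are completely arbitrary.

\begin{lemma}\label{lem:tube}
Let $V$ be a Seifert matrix of $K$, let $\xi,\eta\in\mathbb Z^{2g}$ and $n\in\mathbb Z$. Then
\[
V'=\begin{pmatrix}V&\xi&0\\ \eta^T&n&1\\0&0&0\end{pmatrix}
\]
is a Seifert matrix of $K$.
\end{lemma}

\begin{proof}
Let $V$ come from $F$ and curves $x_i$, and let $B\subset\operatorname{int}F$ be a small disk missing the $x_i$. By Alexander duality, linking gives an isomorphism $H_1(S^3\setminus F)\cong\operatorname{Hom}(H_1(F),\mathbb Z)$. So there is an embedded arc $\tau$ with interior in $S^3\setminus F$, leaving $B$ on the positive side and returning to $B$ on the positive side, whose closure by a short arc parallel to $B$ has linking number $\xi_i$ with $x_i$ for each $i$. Remove two small disks of $B$ at the ends of $\tau$ and add the tube bounding a neighborhood $N(\tau)$. The new surface $F'$ has boundary $K$. It is oriented, with the positive side of the tube outside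 $N(\tau)$, because both ends of $\tau$ lie on the positive side of $F$. Let $\mu$ be a meridian of the tube, bounding a disk $D\subset N(\tau)$ with $D\cap F'=\mu$, and let $l$ run once along the tube in the direction of $\tau$ and close up in $B$. Then $x_1,\dots,x_{2g},l,\mu$ is a basis of $H_1(F')$, and the new entries are as follows.
\begin{itemize}
\item $\theta(\mu,y)=\operatorname{lk}(\mu,y^+)=0$ for $y=x_i,l,\mu$, since $y^+$ misses $D$.
\item $\theta(y,\mu)=\operatorname{lk}(y^-,\mu)$, where $y^-$ is the negative pushoff. This is $0$ for $y=x_i$. It is $\pm1$ for $y=l$, since $l^-$ runs inside the tube and meets $D$ once. Orient $\mu$ so that it is $+1$.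
\item $\theta(x_i,l)=\theta(l,x_i)=\operatorname{lk}(x_i,l)=\xi_i$, since $l$ and $x_i$ are disjoint on $F'$ and $l$ is homotopic to the closure of $\tau$ in the complement of $x_i$.
\end{itemize}
This is the matrix $V'$ with $\eta=\xi$ and $n$ equal to some $n_0$. Since $\mu$ pairs nontrivially only in $\theta(l,\mu)=1$, the base change $x_i\mapsto x_i+c_i\mu$ changes only $\theta(l,x_i)$, by $c_i$, and the base change $l\mapsto l+k\mu$ changes only $\theta(l,l)$, by $k$. So $\eta$ and $n$ can be given any values.
\end{proof}

\section{The form $\varphi_V$}\label{sec:form}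

Fix a Seifert matrix $V$ of $K$ and write $\Delta=\Delta_K$. The form $\varphi_V$ is conjugate-linear in the first variable and linear in the second.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $\varphi_V$ is hermitian: $\overline{\varphi_V(x,y)}=\varphi_V(y,x)$. Its values lie in $\Delta^{-1}\Lambda$ and vanish at $t=1$.
\item[(b)] $b_V$ is well defined on $A_V\times A_V$.
\item[(c)] Every conjugate-linear map $h\colon A_V\to\mathbb Q(t)/\Lambda$ equals $b_V(\,\cdot\,,y)$ for some $y\in A_V$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\bar M^T=t^{-1}V^T-V=-t^{-1}M$, so $\bar H^T=(t^{-1}-1)(-t)M^{-1}=H$. Further $M^{-1}=\operatorname{adj}(M)/(t^g\Delta)$ and $\Delta(1)=1$, so the entries of $H=(t-1)M^{-1}$ lie in $\Delta^{-1}\Lambda$ and vanish at $t=1$.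

(b) We have $\varphi_V(x,Mz)=(t-1)\bar x^Tz\in\Lambda$, and the first variable follows from (a).

(c) Lift the values of $h$ on the standard basis to a vector $r\in\mathbb Q(t)^{2g}$, so that $h(x)=\bar x^Tr \bmod\Lambda$. Since $h$ vanishes on $M\Lambda^{2g}$, the vector $\bar M^Tr=-t^{-1}Mr$ lies in $\Lambda^{2g}$, and so does $y'=Mr$. Write $\Delta=1+(t-1)e$ with $e\in\Lambda$. As $\Delta A_V=0$, multiplication by $t-1$ is invertible on $A_V$ with inverse $-e$. So $(t-1)y=y'+Mz$ for some $y,z\in\Lambda^{2g}$, and $\varphi_V(x,y)=\bar x^TM^{-1}(y'+Mz)=\bar x^Tr+\bar x^Tz\equiv h(x)$.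
\end{proof}

For $V'$ as in Lemma~\ref{lem:tube} we name the standard basis of $\Lambda^{2g+2}$, in order, $e_1,\dots,e_{2g},l,\mu$.

\begin{lemma}\label{lem:enlarge}
Let $V'$ be as in Lemma~\ref{lem:tube}, let $\varphi=\varphi_V$, $\varphi'=\varphi_{V'}$ and $X=t\xi-\eta\in\Lambda^{2g}$. Then
\begin{gather*}
\varphi'(e_i,e_j)=\varphi(e_i,e_j),\qquad\varphi'(e_i,l)=0,\qquad\varphi'(l,l)=0,\qquad\varphi'(l,\mu)=1-t,\\
\varphi'(e_i,\mu)=\varphi(e_i,X),\qquad\varphi'(\mu,\mu)=\varphi(X,X)+n(u-2).
\end{gather*}
\end{lemma}

\begin{proof}
We have
\[
M'=tV'-V'^T=\begin{pmatrix}M&X&0\\ t\eta^T-\xi^T&(t-1)n&t\\0&-1&0\end{pmatrix}.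
\]
To solve $M'y=z$ for $y=(y_1,y_2,y_3)$, read $y_2$ from the third row, then $y_1$ from the first and $y_3$ from the second:
\begin{gather*}
M'^{-1}e_j=(M^{-1}e_j,\,0,\,*),\qquad M'^{-1}l=(0,\,0,\,t^{-1}),\\
M'^{-1}\mu=\bigl(M^{-1}X,\ -1,\ t^{-1}\bigl[(t-1)n-(t\eta-\xi)^TM^{-1}X\bigr]\bigr).
\end{gather*}
The value of $\varphi'$ on two basis vectors is an entry of $(t-1)M'^{-1}$. This gives the first five formulas at once. The last one follows from $-t^{-1}(t\eta-\xi)=t^{-1}\xi-\eta=\bar X$ and $(t-1)^2/t=u-2$.
\end{proof}

So adding a tube keeps the old form and adds two vectors with useful roles. The basis vector $\mu$ imitates the vector $t\xi-\eta$, of degree one in $t$, up to a freely chosen integer multiple of $u-2$ in its square. The vector $l$ is isotropic, orthogonal to the old lattice, and pairs with $\mu$.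

\begin{lemma}\label{lem:invariance}
Up to isometry, $(A_V,b_V)$ depends only on $K$.
\end{lemma}

\begin{proof}
Any two Seifert matrices of $K$ are S-equivalent \cite[Thm~8.4]{Lickorish}. Hence they are connected by integral congruences $V\mapsto PVP^T$ with $P$ unimodular, by enlargements from $V$ to
\[
V'=\begin{pmatrix}V&\xi&0\\ \eta^T&n&1\\0&0&0\end{pmatrix}\qquad\text{or}\qquad V''=\begin{pmatrix}V&\xi&0\\ \eta^T&n&0\\0&1&0\end{pmatrix},
\]
and by the inverses of enlargements. A congruence replaces $M$ by $PMP^T$ and $H$ by $(P^T)^{-1}HP^{-1}$, so $x\mapsto Px$ induces an isometry.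

In $A_{V'}$ the last column of $M'$ gives the relation $l=0$, the next to last then gives $\mu=X$, and the first $2g$ columns give the relations of $M$. So the inclusion $\Lambda^{2g}\hookrightarrow\Lambda^{2g+2}$ induces an isomorphism $A_V\cong A_{V'}$, which is an isometry by Lemma~\ref{lem:enlarge}. For $V''$ we have
\[
M''=\begin{pmatrix}M&X&0\\ t\eta^T-\xi^T&(t-1)n&-1\\0&t&0\end{pmatrix}.
\]
The relations are $l=0$, $\mu=-t^{-1}X$ and those of $M$, and again $M''^{-1}e_j=(M^{-1}e_j,0,*)$. So the inclusion induces an isometry $A_V\cong A_{V''}$.
\end{proof}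

\section{The polynomials one crossing change away}\label{sec:realization}

\subsection{Realization}

The next proposition is the center of the paper: the congruence found after \eqref{eq:update} is the only restriction.

\begin{proposition}\label{prop:realization}
Let $V$ be a Seifert matrix of $K$ and let $p\in\Lambda$ be symmetric with $p(1)=1$. Some knot $K'$ one crossing change from $K$ has $\Delta_{K'}=p$ if and only if there are $x\in A_V$ and $\varepsilon=\pm1$ with $b_V(x,x)=\varepsilon p/\Delta_K$ in $\mathbb Q(t)/\Lambda$.
\end{proposition}

\begin{proof}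
Write $\Delta=\Delta_K$. Suppose that $K'$ exists. By Lemma~\ref{lem:toMatrix} and \eqref{eq:update} there are a Seifert matrix $W$ of $K$, an integer vector $v$ and a sign $\varepsilon$ with $\varphi_W(v,v)=\varepsilon(p/\Delta-1)$. So $b_W(v,v)=\varepsilon p/\Delta$, and Lemma~\ref{lem:invariance} carries $v$ to the required $x\in A_V$.

Conversely, let $x$ and $\varepsilon$ be given, and lift $x$ to $\Lambda^{2g}$. We shall enlarge $V$ by Lemma~\ref{lem:tube} until some standard basis vector $v$ satisfies $\varphi(v,v)=\varepsilon(p/\Delta-1)$ exactly. A basis vector is primitive, so Lemma~\ref{lem:fromMatrix} and \eqref{eq:update} then give a neighbor $K'$ with $\Delta_{K'}=\Delta(1+\varepsilon\varphi(v,v))=p$. By Lemma~\ref{lem:enlarge} the form of each enlargement restricts to the form of the previous matrix, so we write $\varphi$ for all of them.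

\emph{The error term.} Put $\gamma=\varepsilon(p/\Delta-1)-\varphi(x,x)$. By hypothesis $\gamma\in\Lambda$. It is symmetric because $p$, $\Delta$ and $\varphi(x,x)$ are, and $\gamma(1)=0$ because $p(1)=\Delta(1)=1$ and $\varphi(x,x)$ vanishes at $t=1$. So $\gamma$ is a polynomial in $u$ that vanishes at $u=2$, and
\[
\gamma=(u-2)h,\qquad h=h_0+\sum_{k\ge1}h_k(t^k+t^{-k}),\qquad h_k\in\mathbb Z .
\]
Both hypotheses on $p$ enter here, and both are needed, since $\Delta_{K'}$ satisfies them.

\emph{Step 1: absorbing the error.} Enlarge with $\xi=\eta=0$ and $n=h_0$. By Lemma~\ref{lem:enlarge} the new vectors $l,\mu_0$ are orthogonal to the old lattice, $\varphi(\mu_0,\mu_0)=h_0(u-2)$, $\varphi(l,l)=0$, $\varphi(l,\mu_0)=1-t$ and $\varphi(\mu_0,l)=1-t^{-1}$. The integer $n$ supplies the term $h_0$, and a multiple of $l$ supplies the rest. Let $d=(t-1)\sum_{k\ge1}h_kt^k$ and $X=x+\mu_0+d\,l$ in $L=\Lambda^{2g+2}$. Then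
\[
\varphi(X,X)=\varphi(x,x)+h_0(u-2)+d(1-t^{-1})+\bar d(1-t).
\]
Here $d(1-t^{-1})=(u-2)\sum_kh_kt^k$, and the last term is its conjugate. So $\varphi(X,X)=\varphi(x,x)+\gamma=\varepsilon(p/\Delta-1)$.

\emph{Step 2: turning $X$ into a basis vector.} One enlargement imitates a vector of degree one in $t$, so we build $X$ by Horner's scheme. Replacing $X$ by $t^kX$ does not change $\varphi(X,X)$, so we may assume that $X=q_0+q_1t+\dots+q_Nt^N$ with $q_i\in\mathbb Z^{2g+2}$ and $N\ge1$. Define
\[
X_1=tq_N+q_{N-1},\qquad X_r=tX_{r-1}+q_{N-r}\quad(2\le r\le N),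
\]
so that $X_N=X$. Enlarge $N$ times with $n=0$, creating vectors $l_r,\mu_r$ at stage $r$. At stage $1$ take $\xi=q_N$ and $\eta=-q_{N-1}$. At stage $r\ge2$ take for $\xi$ the basis vector $\mu_{r-1}$ and $\eta=-q_{N-r}$, extended by zeros. We claim that
\[
\varphi(e,\mu_r)=\varphi(e,X_r)\quad(e\in L),\qquad\varphi(\mu_r,\mu_r)=\varphi(X_r,X_r).
\]
For $r=1$ this is Lemma~\ref{lem:enlarge}. For $r\ge2$ put $q=q_{N-r}\in L$. Lemma~\ref{lem:enlarge} and the claim for $r-1$ give
\[
\varphi(e,\mu_r)=\varphi(e,t\mu_{r-1}+q)=t\varphi(e,X_{r-1})+\varphi(e,q)=\varphi(e,X_r),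
\]
\[
\varphi(\mu_r,\mu_r)=\varphi(\mu_{r-1},\mu_{r-1})+t^{-1}\varphi(\mu_{r-1},q)+t\varphi(q,\mu_{r-1})+\varphi(q,q).
\]
In the last line $\mu_{r-1}$ may be replaced by $X_{r-1}$ in every term, by the claim for $r-1$ and hermitian symmetry, and the result is $\varphi(X_r,X_r)$. Thus $v=\mu_N$ is a basis vector with $\varphi(v,v)=\varphi(X,X)=\varepsilon(p/\Delta-1)$.
\end{proof}

\begin{example}\label{ex:unknot}
Let $K$ be the unknot, $V$ the empty matrix and $\varepsilon=1$, so that $\gamma=p-1$. For $p=1+h_0(u-2)$ Step 1 gives $X=\mu_0$, already a basis vector, and the neighbor has Seifert matrix $\left(\begin{smallmatrix}h_0&1\\0&1\end{smallmatrix}\right)$. Indeed $t^{-1}\det\left(\begin{smallmatrix}h_0(t-1)&t\\-1&t-1\end{smallmatrix}\right)=1+h_0(u-2)$. For $p=-4t^2+9-4t^{-2}$ we have $p-1=-4(u^2-4)=(u-2)(-8-4u)$, so $h_0=-8$, $h_1=-4$ and $X=\mu_0+(4t-4t^2)l$, and Step 2 adds two more tubes. In general the proposition produces, for every symmetric $p$ with $p(1)=1$, a knot one crossing change from the unknot with polynomial $p$. For $p\neq1$ this knot is nontrivial, which recovers Kondo's theorem for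 such $p$.
\end{example}

\subsection{The criterion}

The case $p=1$ of Proposition~\ref{prop:realization} determines the whole form.

\begin{lemma}\label{lem:generator}
If $x\in A_V$ satisfies $b_V(x,x)=\varepsilon/\Delta_K$ with $\varepsilon=\pm1$, then $\lambda\mapsto\lambda x$ is an isometry from $\Lambda/\Delta_K$, with the form $(\lambda,\lambda')\mapsto\varepsilon\bar\lambda\lambda'/\Delta_K$, onto $(A_V,b_V)$.
\end{lemma}

\begin{proof}
Write $\Delta=\Delta_K$ and $b=b_V$. We have $b(x,\lambda x)=\varepsilon\lambda/\Delta$, which vanishes only if $\Delta\mid\lambda$. Together with $\Delta A_V=0$ this shows that $\Lambda x\cong\Lambda/\Delta$ and that $\Lambda x\cap x^\perp=0$, where $x^\perp=\{y:b(x,y)=0\}$. For $y\in A_V$ write $b(x,y)=q/\Delta$ with $q\in\Lambda$; then $y-\varepsilon qx\in x^\perp$. So $A_V=\Lambda x\oplus x^\perp$, and Fitting ideals give $(\Delta)=(\Delta)\operatorname{Fitt}(x^\perp)$. Canceling $\Delta$ in the domain $\Lambda$ gives $\operatorname{Fitt}(x^\perp)=\Lambda$, so $1$ annihilates $x^\perp$ and $A_V=\Lambda x$. Finally $b(\lambda x,\lambda'x)=\bar\lambda\lambda'\,b(x,x)$.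
\end{proof}

\begin{corollary}\label{cor:conditionOne}
Condition \textup{(i)} of Theorem~\ref{thm:criterion} holds if and only if $K$ is one crossing change from a knot with trivial Alexander polynomial. In particular it holds if $K$ has unknotting number one.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:generator}, (i) holds if and only if some $x\in A_V$ has $b_V(x,x)=\pm1/\Delta_K$. Apply Proposition~\ref{prop:realization} with $p=1$.
\end{proof}

If (i) holds with generator $x$, then every element of $A_V$ is $cx$ with $c\in\Lambda$, and $b_V(cx,cx)=\pm c\bar c/\Delta_K$. By Proposition~\ref{prop:realization},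
\begin{equation}\label{eq:normcondition}
\text{$K$ has a neighbor with polynomial $p$}\iff p\equiv\pm c\bar c\pmod{\Delta_K}\text{ for some $c$ and some sign.}
\end{equation}
This is the congruence used in the introduction and in Example~\ref{ex:trefoil}.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
If (i) and (ii) hold, then (ii) applied to $s=p$ and \eqref{eq:normcondition} give a neighbor for each Alexander polynomial $p$. Conversely, let $K$ be a complete Alexander neighbor. It has a neighbor with polynomial $1$, so (i) holds by Corollary~\ref{cor:conditionOne}. Given a symmetric $s$, put $p=s+(1-s(1))\Delta_K$. It is symmetric with $p(1)=1$, hence an Alexander polynomial, and \eqref{eq:normcondition} gives $c\bar c\equiv\pm p\equiv\pm s\pmod{\Delta_K}$.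
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}(a)]
The element $\Delta=1-4w^2$ is symmetric, and $\bar w=-w$ gives $w(1)=-w(1)$, so $w(1)=0$ and $\Delta(1)=1$. Thus $\Delta$ is an Alexander polynomial, and by Kondo's theorem \cite{Kondo} a knot $K$ of unknotting number one with $\Delta_K=\Delta$ exists. For any such $K$, condition (i) holds by Corollary~\ref{cor:conditionOne} and condition (ii) by Example~\ref{ex:split}. Apply Theorem~\ref{thm:criterion}. For $w=t-t^{-1}$ we get $1-4(t^2-2+t^{-2})=-4t^2+9-4t^{-2}$.
\end{proof}

\section{Comaximal factorizations}\label{sec:comaximal}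

A cyclic module $A_V=\Lambda x$ need not come with $b_V(x,x)=\pm1/\Delta$. In general $b_V(x,x)=\omega/\Delta$ for some $\omega$, and the difficulty is to remove $\omega$. Nonsingularity makes $\omega$ a unit modulo $\Delta$, and in the comaximal case a norm can absorb its inverse.

\begin{proof}[Proof of Theorem~\ref{thm:comaximal}]
Cyclicity is necessary by Theorem~\ref{thm:criterion}(i). Conversely, let $A_V=\Lambda x\cong\Lambda/I$ and $\Delta=\Delta_K$. Comparing Fitting ideals gives $I=(\Delta)$. Write $b_V(x,x)=\omega/\Delta$ with $\omega\in\Lambda$; hermitian symmetry gives $\omega\equiv\bar\omega\pmod\Delta$. The map $\lambda x\mapsto\bar\lambda/\Delta$ is a well-defined conjugate-linear map $A_V\to\mathbb Q(t)/\Lambda$, because $\Delta$ is symmetric. By Lemma~\ref{lem:basic}(c) it equals $b_V(\,\cdot\,,\nu x)$ for some $\nu\in\Lambda$. Evaluating at $x$ gives $\nu\omega\equiv1\pmod\Delta$. Conjugating gives $\bar\nu\omega\equiv1$, so $\nu\equiv\bar\nu\pmod\Delta$. For an Alexander polynomial $p$, the element $s=p\nu$ satisfies $s\equiv\bar s\pmod\Delta$. Lemma~\ref{lem:norm}, which is where comaximality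 is used, gives $c$ with $c\bar c\equiv p\nu$. Then $b_V(cx,cx)=c\bar c\,\omega/\Delta=p/\Delta$, and Proposition~\ref{prop:realization} applies.
\end{proof}

\begin{remark}
Cyclicity is not automatic, and the property of being a complete Alexander neighbor is not determined by the polynomial. Let $\Delta_J=f\bar f\neq1$ with $\alpha f+\beta\bar f=1$. Expanding $(\alpha f+\beta\bar f)^3=1$ shows that $f^2,\bar f^2$ are comaximal, so a knot of unknotting number one with polynomial $\Delta_J^2$ is a complete Alexander neighbor by Corollary~\ref{cor:conditionOne} and Theorem~\ref{thm:comaximal}. The knot $J\#J$ has the same polynomial and the Seifert matrix $V\oplus V$. Its module $A_V\oplus A_V$ is annihilated by $\Delta_J$, while $\Lambda/\Delta_J^2$ is not. So $J\#J$ violates Theorem~\ref{thm:criterion}(i).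
\end{remark}

For the polynomial of Theorem~\ref{thm:answer}(b), however, cyclicity is automatic, because the two factor rings are principal ideal domains.

\begin{proof}[Proof of Theorem~\ref{thm:answer}(b)]
Let $w=t-t^{-1}$ and $f=1-2w$. By Example~\ref{ex:split}, $\Delta=\Delta_K=f\bar f$ with $f,\bar f$ comaximal. By Theorem~\ref{thm:comaximal} it suffices to show that $A=A_V$ is cyclic.

\emph{The ring $B=\Lambda/f$ is a principal ideal domain.} The polynomial $-tf=2t^2-t-2$ is primitive with discriminant $17$, hence irreducible. So $B=\mathbb Z[a,a^{-1}]$ with $a=(1+\sqrt{17})/4$. The ring of integers of $\mathbb Q(\sqrt{17})$ is $\mathcal O=\mathbb Z[(1+\sqrt{17})/2]=\mathbb Z[2a]$. From $2a^2-a-2=0$ we get $a-a^{-1}=\frac12$. Thus $B$ contains $\frac12$ and $2a$, and $\mathcal O[\frac12]$ contains $a$ and $a^{-1}=a-\frac12$; so $B=\mathcal O[\frac12]$. By Minkowski's bound for a real quadratic field of discriminant $17$, every ideal class of $\mathcal O$ contains an ideal $J$ of norm at most $\sqrt{17}/2<3$. Such a $J$ has index $1$ or $2$ in $\mathcal O$, so $2\in J$ and $JB=B$. Every nonzero ideal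 of $B$ has the form $IB$ with $I$ an ideal of $\mathcal O$. Writing $I=\lambda J$ with $\lambda\in\mathbb Q(\sqrt{17})^\times$ and $J$ as above gives $IB=\lambda B$. The involution induces a ring isomorphism $\Lambda/\bar f\cong B$, so $\Lambda/\bar f$ is a principal ideal domain too.

\emph{Splitting $A$.} Comaximality gives $A=\bar fA+fA$. An element of $\bar fA\cap fA$ is annihilated by $f$ and by $\bar f$, since $f\bar fA=0$, hence is zero. So $A=\bar fA\oplus fA$, where $\bar fA$ is a finitely generated $\Lambda/f$-module and $fA$ a finitely generated $\Lambda/\bar f$-module.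

\emph{Rank.} Over the principal ideal domain $\Lambda_{\mathbb Q}=\mathbb Q[t^{\pm1}]$ the torsion module $A\otimes\mathbb Q$ is presented by $M$, so the product of its elementary divisors is $f\bar f$ up to a unit. The irreducible elements $f,\bar f$ are comaximal, hence not associate, so $A\otimes\mathbb Q\cong\Lambda_{\mathbb Q}/f\oplus\Lambda_{\mathbb Q}/\bar f$. Therefore $\bar fA\otimes\mathbb Q\cong\Lambda_{\mathbb Q}/f$ and $fA\otimes\mathbb Q\cong\Lambda_{\mathbb Q}/\bar f$: each summand has rank one over its ring.

\emph{Torsion.} The group $A$ has no element of prime order $q$. Indeed, let $qy=Mz$ with $y,z\in\Lambda^{2g}$. The determinant of $M$ is nonzero in the domain $\mathbb F_q[t^{\pm1}]$, because its value at $t=1$ is $1$. So $z=qz'$ with $z'\in\Lambda^{2g}$, and $y=Mz'$. Every nonzero element of $B$ satisfies an integer polynomial with nonzero constant term, so it divides a nonzero integer in $B$. Hence the two summands are torsion-free over their rings.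

A finitely generated torsion-free module of rank one over a principal ideal domain is free of rank one. So $A\cong\Lambda/f\oplus\Lambda/\bar f\cong\Lambda/\Delta$ by the Chinese remainder theorem.
\end{proof}

\section{Symmetric maximal ideals}\label{sec:necessary}

We prove Theorem~\ref{thm:necessary}. Call an ideal $\mathfrak M$ \emph{symmetric} if $\overline{\mathfrak M}=\mathfrak M$. If a norm $c\bar c$ lies in a symmetric maximal ideal, then both $c$ and $\bar c$ lie in it, so the norm vanishes to second order. Condition (ii) then asks $\Delta$ alone to span a cotangent space, and that space has dimension two.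

\begin{lemma}\label{lem:cotangent}
Let $\mathfrak M$ be a maximal ideal of $\Lambda$ and $\mathfrak m=\mathfrak M\cap\mathbb Z[u]$. Then $k_0=\mathbb Z[u]/\mathfrak m$ is a finite field and $\dim_{k_0}\mathfrak m/\mathfrak m^2=2$.
\end{lemma}

\begin{proof}
A field that is finitely generated as a ring is finite. So $\Lambda/\mathfrak M$ is finite, and its subring $k_0$ is a finite field, of characteristic $q$ say. Since $\mathbb F_q[u]$ is a principal ideal domain, $\mathfrak m=(q,G)$ with $G$ irreducible modulo $q$. So $q,G$ span $\mathfrak m/\mathfrak m^2$. Suppose that $\alpha q+\beta G\in\mathfrak m^2=(q^2,qG,G^2)$. Modulo $q$ this says $G\mid\beta$, so $\beta\in\mathfrak m$ and $\alpha q=\rho_1q^2+\rho_2qG+\rho_3G^2$ for some $\rho_i\in\mathbb Z[u]$. Reducing modulo $q$ again gives $\rho_3=q\rho_3'$, and $\alpha=\rho_1q+\rho_2G+\rho_3'G^2\in\mathfrak m$.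
\end{proof}

Let $K$ be a complete Alexander neighbor, and write $\Delta=\Delta_K=D(u)$ with $D\in\mathbb Z[u]$. By Theorem~\ref{thm:criterion}(ii), every $s\in\mathbb Z[u]$ can be written, for some sign, as
\begin{equation}\label{eq:normD}
\pm s=c\bar c+D\lambda,\qquad c\in\Lambda,\quad\lambda\in\mathbb Z[u];
\end{equation}
here $\lambda$ is symmetric because the other terms are. A symmetric maximal ideal $\mathfrak M$ induces an involution on the field $k=\Lambda/\mathfrak M$, which may be trivial or not. We first treat the nontrivial case, use it to factor $\Delta$, and use the factorization to treat the trivial case. Throughout, $\mathfrak m$ and $k_0\subset k$ are as in Lemma~\ref{lem:cotangent}.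

\medskip
\noindent\textbf{Step 1.} \emph{No symmetric maximal ideal $\mathfrak M\ni\Delta$ induces a nontrivial involution on $k$.}

Suppose that $\mathfrak M$ does. The involution fixes $k_0$ and $k=k_0[t]$, so the image of $t$ is not in $k_0$. This image is a root of $T^2-uT+1$, which is therefore irreducible over $k_0$. Hence $\Lambda/\mathfrak m\Lambda=k_0[T]/(T^2-uT+1)$ is a field, and $\mathfrak M=\mathfrak m\Lambda$. Let $s\in\mathfrak m$. In \eqref{eq:normD} both $s$ and $D$ lie in $\mathfrak m$, so $c\bar c\in\mathfrak M$. Then $c,\bar c\in\mathfrak M$ and $c\bar c\in\mathfrak m^2\Lambda\cap\mathbb Z[u]=\mathfrak m^2$. Thus $\mathfrak m=\mathfrak m^2+(D)$, and $\mathfrak m/\mathfrak m^2$ has dimension at most one, contrary to Lemma~\ref{lem:cotangent}. (Example~\ref{ex:trefoil} is the case $D=u-1$, $\mathfrak m=(2,u-1)$, $s=2$.)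

\medskip
\noindent\textbf{Step 2.} \emph{No irreducible factor $g$ of $\Delta$ in $\Lambda$ satisfies $\bar g\doteq g$.}

Suppose that $g$ does. We construct an ideal forbidden by Step 1. Since $g(1)$ divides $\Delta(1)=1$, we have $g(1)=\pm1$. Normalize $g$ to be a polynomial of degree $d$ with $g(0)\neq0$; then $d\geq1$, as $g$ is not a unit. Comparing degrees, $t^dg(t^{-1})=\pm g(t)$, and the sign is $+$ because $g(1)\neq0$. Also $g(-1)\neq0$, since otherwise $g=\pm(t+1)$ and $g(1)=\pm2$. At $t=-1$ the identity gives $(-1)^d=1$, so $d$ is even and $t^{-d/2}g$ is symmetric.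

Let $a$ be a root of $g$ and $E=\mathbb Q(a)\cong\mathbb Q[t^{\pm1}]/(g)$. The involution of $\Lambda$ induces an automorphism $\sigma$ of $E$ with $\sigma(a)=a^{-1}$. It is nontrivial since $a\neq\pm1$. So $E$ is a quadratic extension of the fixed field $E_0=E^\sigma$. By the Chebotarev density theorem, infinitely many primes $\mathfrak p$ of $E_0$ are inert in $E$, that is, $P=\mathfrak p\mathcal O_E$ is prime; then $\sigma P=P$. The three nonzero elements $a$, $a^{-1}$, $a-a^{-1}$ have nonzero valuation at only finitely many primes of $E$, so we may choose $P$ at which all three have valuation zero. Let $\mathfrak M$ be the kernel of the map $\Lambda\to\mathcal O_{E,P}/P\mathcal O_{E,P}$, $t\mapsto a$, where $\mathcal O_{E,P}$ is the localization at $P$. The image is a subring of a finite field, hence a field, so $\mathfrak M$ is maximal. It contains $g$, hence $\Delta$. It is symmetric, because $\bar c(a)=\sigma(c(a))$ and $\sigma P=P$. The induced involution is nontrivial, because $t-t^{-1}\notin\mathfrak M$. This contradicts Step 1.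

\medskip
\noindent\textbf{Step 3.} \emph{$\Delta=f\bar f$ with $f,\bar f$ coprime over $\mathbb Q$ and $f(1)=\pm1$.}

Since $\Delta$ is symmetric, an irreducible $g$ and its conjugate $\bar g$ divide $\Delta$ with the same multiplicity, and by Step 2 they are not associate. Choose one member of each conjugate pair and let $f$ be the product of the chosen factors with their multiplicities. Then $\Delta=\pm t^kf\bar f$, and $f,\bar f$ have no common irreducible factor in $\Lambda$. The factors are nonconstant, as their values at $1$ are $\pm1$, so by Gauss's lemma $f,\bar f$ are coprime over $\mathbb Q$. Symmetry of $\Delta$ and $f\bar f$ forces $k=0$, and $1=\Delta(1)=\pm f(1)^2$ forces the sign $+$ and $f(1)=\pm1$.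

\medskip
\noindent\textbf{Step 4.} \emph{No symmetric maximal ideal $\mathfrak M\ni\Delta$ induces the trivial involution on $k$.}

Suppose that $\mathfrak M$ does. Then $t=t^{-1}$ in $k$, so $t=\pm1$. If $t=1$ in $k$, then $\Delta=\Delta(1)=1$ in $k$, which is false. So $t=-1\neq1$ in $k$, and $\mathfrak M=(q,t+1)$ with $q$ an odd prime dividing $\Delta(-1)$. The maximal ideal $(q,u+2)$ of $\mathbb Z[u]$ lies in $\mathfrak m$, so it equals $\mathfrak m$. Let $s\in\mathfrak m$. As in Step 1, \eqref{eq:normD} gives $c\in\mathfrak M$. Write $c=\alpha+\beta(t+1)$ with $\alpha,\beta\in\mathbb Z[u]$; then $\alpha\in\mathfrak M\cap\mathbb Z[u]=\mathfrak m$, and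
\[
c\bar c=\alpha^2+\alpha\beta(u+2)+\beta^2(u+2)\in\mathfrak m^2+(u+2).
\]
Hence $\mathfrak m=\mathfrak m^2+(u+2,D)$. This time the norms supply the direction $u+2$, and $D$ might supply the other one; for $D=u-1$ and $q=3$ it does. Step 3 excludes this. The value $t=-1$ corresponds to $u=-2$, and $D(-2)=\Delta(-1)=f(-1)^2$. So $q\mid D(-2)$ implies $q^2\mid D(-2)$. Since $D\equiv D(-2)\pmod{u+2}$, we get $D\in\mathfrak m^2+(u+2)$ and $\mathfrak m=\mathfrak m^2+(u+2)$, contrary to Lemma~\ref{lem:cotangent}.

\medskip
\noindent\textbf{Step 5.} \emph{Conclusion.}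

Steps 1 and 4 prove the first claim of Theorem~\ref{thm:necessary}, and Step 3 gives the factorization. If a prime $q$ divided $f(-1)$, then $(q,t+1)$ would be a maximal ideal containing $\Delta$, and it is symmetric because $\overline{t+1}=t^{-1}(t+1)$. So $f(-1)=\pm1$ and $\Delta(-1)=f(-1)^2=1$. The breadth of $\Delta$ is twice that of $f$. If $f$ has breadth at most $1$, say $f\doteq\alpha t+\beta$ with $\alpha,\beta\in\mathbb Z$, then $(\beta+\alpha)^2=1=(\beta-\alpha)^2$. Hence $\alpha\beta=0$, $f$ is a unit and $\Delta=1$. So $\Delta\neq1$ implies breadth at least $4$, and $-4t^2+9-4t^{-2}$ has breadth $4$. This proves Theorem~\ref{thm:necessary}. \qed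

\medskip
A factorization $f\bar f$ into coprime factors is not sufficient: $-2t+5-2t^{-1}=(2t-1)(2t^{-1}-1)$ takes the value $9$ at $t=-1$, so no knot with this polynomial is a complete Alexander neighbor. In the following family the outcome depends on a parity.

\begin{corollary}\label{cor:family}
Let $n\ge1$ and $\Delta=1-n^2(t-t^{-1})^2$. If $n$ is even, every knot of unknotting number one with polynomial $\Delta$ is a complete Alexander neighbor, and a knot with polynomial $\Delta$ is a complete Alexander neighbor if and only if its Alexander module is cyclic. If $n$ is odd, no knot with polynomial $\Delta$ is a complete Alexander neighbor.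
\end{corollary}

\begin{proof}
For even $n$ take $w=\frac n2(t-t^{-1})$ in Theorem~\ref{thm:answer}(a), and apply Theorem~\ref{thm:comaximal} to the comaximal factors of Example~\ref{ex:split}. For odd $n$ we have $\Delta\equiv1+t^2+t^{-2}\equiv t^{-2}(t^2+t+1)^2\pmod2$. So $\Delta$ lies in $(2,t^2+t+1)$, which is maximal with residue field $\mathbb F_4$, and symmetric because $\overline{t^2+t+1}=t^{-2}(t^2+t+1)$. Apply Theorem~\ref{thm:necessary}.
\end{proof}

\section{An example without comaximality}\label{sec:noncomaximal}

If $f,\bar f$ are not comaximal, some maximal ideal contains both. Theorem~\ref{thm:necessary} forbids it to be symmetric, but allows two such ideals interchanged by the involution. The ring $\Lambda/\Delta$ is then a proper subring of $\Lambda/f\times\Lambda/\bar f$, and the pair used in Lemma~\ref{lem:norm}, with $s$ in one factor and $1$ in the other, need not lie in it. We correct that pair by units.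

\begin{proof}[Proof of Theorem~\ref{thm:noncomaximal}]
Let $f=3t^2-2$. Then $f\bar f=(3t^2-2)(3t^{-2}-2)=13-6t^2-6t^{-2}=\Delta$ and $\Delta(1)=1$, so knots of unknotting number one with this polynomial exist by Kondo's theorem \cite{Kondo}. The identities
\[
f+t^2\bar f=t^2+1,\qquad f=3(t^2+1)-5,\qquad t^2\bar f=5-2(t^2+1)
\]
give $(f,\bar f)=(5,t^2+1)$. Over $\mathbb F_5$ we have $t^2+1=(t-2)(t-3)$, so this ideal consists of the $c\in\Lambda$ with $c(2)=c(3)=0$ in $\mathbb F_5$; in particular it is proper. Note that $2$ and $3$ are inverse to each other in $\mathbb F_5$. Condition (i) of Theorem~\ref{thm:criterion} holds by Corollary~\ref{cor:conditionOne}. It remains to verify (ii).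

\emph{The ring $B=\Lambda/f$.} The polynomial $f$ is primitive and irreducible with root $a=\sqrt6/3$, so $B=\mathbb Z[a,a^{-1}]$. From $a^2=\frac23$ we get $\frac13=1-a^2$, $\frac12=a^{-2}-1$ and $\sqrt6=3a$; conversely $a=\sqrt6/3$ and $a^{-1}=\sqrt6/2$. So $B=\mathbb Z[\frac16,\sqrt6]=\mathbb Z[\frac16][T]/(T^2-6)$. Since $6=1$ in $\mathbb F_5$, there are ring homomorphisms $P,Q\colon B\to\mathbb F_5$ with $P(\sqrt6)=1$ and $Q(\sqrt6)=-1$. They satisfy
\[
P(a)=2,\qquad Q(a)=3,\qquad P(a^{-1})=3,\qquad Q(a^{-1})=2 .
\]
Put $\pi=\sqrt6-1$ and $\pi'=\sqrt6+1$. Setting $T=\pm1$ shows that $B/\pi$ and $B/\pi'$ both equal $\mathbb Z[\frac16]/5=\mathbb F_5$, so $\ker P=(\pi)$ and $\ker Q=(\pi')$. Also $Q(\pi)=-2$ and $P(\pi')=2$ are nonzero. The element $e_0=2+\sqrt6$ has norm $-2$, so it is a unit of $B$, and $P(e_0)Q(e_0)=3\cdot1=3$ generates $\mathbb F_5^\times$. Taking powers of $e_0$, we find: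
\begin{equation}\label{eq:units}
\text{for every $\rho\in\mathbb F_5^\times$ there is a unit $e$ of $B$ with $P(e)Q(e)=\rho$.}
\end{equation}

\emph{The ring $\Lambda/\Delta$ inside $B\times B$.} Consider $\Phi\colon\Lambda\to B\times B$, $c\mapsto(c(a),c(a^{-1}))$. The two coordinates are surjective with kernels $(f)$ and $(\bar f)$. The irreducible elements $f$ and $\bar f\doteq3-2t^2$ are not associate, so $\ker\Phi=(f)\cap(\bar f)=(\Delta)$. Given $(g,h)\in B\times B$, choose $c_1,c_2\in\Lambda$ with $c_1(a)=g$ and $c_2(a^{-1})=h$. The pair is in the image of $\Phi$ if and only if some $c$ is congruent to $c_1$ modulo $f$ and to $c_2$ modulo $\bar f$, that is, if and only if $c_1-c_2\in(f,\bar f)$. This means $c_1(2)=c_2(2)$ and $c_1(3)=c_2(3)$ in $\mathbb F_5$. Since $P(g)=c_1(2)$, $Q(g)=c_1(3)$, $P(h)=c_2(3)$ and $Q(h)=c_2(2)$, the image of $\Phi$ is defined by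
\begin{equation}\label{eq:gluing}
P(g)=Q(h),\qquad Q(g)=P(h).
\end{equation}
If $\Phi(c)=(g,h)$, then $\Phi(\bar c)=(h,g)$ and $\Phi(c\bar c)=(gh,gh)$. For symmetric $s$ we have $\Phi(s)=(\sigma,\sigma)$ with $\sigma=s(a)$, and $P(\sigma)=s(2)=s(3)=Q(\sigma)$. So it suffices to write $\sigma=gh$ with $(g,h)$ satisfying \eqref{eq:gluing}; the corresponding $c$ then has $c\bar c\equiv s\pmod\Delta$.

\emph{Factoring $\sigma$.} If $\sigma=0$, take $g=h=0$. Otherwise divide $\sigma$ by $\pi$ as often as possible in $B$, and then by $\pi'$. This terminates, because $\pi$ and $\pi'$ have norm $-5$ and the norm of $\sigma$ is a nonzero element of $\mathbb Z[\frac16]$. We obtain $\sigma=\pi^i\pi'^jz$ with $P(z)Q(z)\neq0$. Now $P(\sigma)=0$ if and only if $i\ge1$, and $Q(\sigma)=0$ if and only if $j\ge1$. Since $P(\sigma)=Q(\sigma)$, there are two cases.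

\emph{Case $i=j=0$.} By \eqref{eq:units} choose a unit $e$ with $P(e)Q(e)=P(\sigma)=Q(\sigma)$, and take $g=e$, $h=\sigma e^{-1}$. Then $Q(h)=Q(\sigma)/Q(e)=P(e)=P(g)$ and $P(h)=P(\sigma)/P(e)=Q(e)=Q(g)$.

\emph{Case $i,j\ge1$.} No unit can serve as $g$ here, so we distribute the two primes: take $g=\pi^ie$ and $h=\pi'^jze^{-1}$ with a unit $e$ to be chosen. Then $P(g)=0=Q(h)$. The condition $Q(g)=P(h)$ reads $Q(\pi)^iQ(e)=P(\pi')^jP(z)P(e)^{-1}$, that is,
\[
P(e)Q(e)=P(\pi')^jP(z)Q(\pi)^{-i}.
\]
The right side is nonzero, so \eqref{eq:units} provides $e$.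

Thus (ii) holds, and $K$ is a complete Alexander neighbor by Theorem~\ref{thm:criterion}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem{Kondo}
Kondo (1978).

\bibitem{Lickorish}
Lickorish, \emph{An Introduction to Knot Theory}.

\bibitem{Wright}
Ana Wright, \emph{Gordian Distance and Complete Alexander Neighbors}, arXiv:2210.07728 (2022).

\end{thebibliography}
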